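# Random jigsaw puzzles: all solutions become similar just above $q=\frac{2}{\sqrt e}\,n$

## 1. Two grids glued square by square

Let $n$ be large and $N=n^2$. Take two $n\times n$ boards. The first consists of $N$ *pieces*, each named by its position on this board, its *planted cell*. The second consists of $N$ *cells*, which will receive the pieces. Each piece and each cell has four *half-edges*, one per side. Let $M_0$ be the matching that pairs two piece half-edges when they face each other on the first board, and let $M_1^\circ$ pair two cell half-edges when they face each other across a grid edge of the second board. Half-edges on the outer boundary stay unmatched, so $|M_0|=|M_1^\circ|=2n(n-1)$.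

**Definition (placement).** A placement $\pi$ is a bijection from cells to pieces together with one of 4 rotations for each cell. If $x=\pi(u)$ and $i\in\{L,R,B,T\}$ is a side (left, right, bottom, top), $u_i$ is the half-edge of $u$ on side $i$, and $x_i$ is the half-edge of $x$ that lies on side $i$ of $u$.

**Definition (link graph).** Fix $\pi$ and an order of the cells, and fill the cells one at a time according to $\pi$. At a given time an *object* is an unplaced piece or an empty cell; an empty cell is also called a *slot*. Let $H$ be the graph whose vertices are all piece half-edges and all cell half-edges, with edges $M_0$, $M_1^\circ$ and, for each filled cell $u$ with piece $x$, the four *identification edges* $u_ix_i$. All degrees in $H$ are at most 2, and half-edges of objects have degree at most 1. A *link* is a path component of $H$ with at least one edge, both of whose ends are half-edges of objects. The *link graph* $\Gamma$ is the multigraph on the objects whose edges are the links. A *loop* is a link between two half-edges of the same object.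

Inner vertices of a link have degree 2, so they belong to placed pieces and filled cells. Each half-edge is in at most one link, so $\Gamma$ has maximum degree at most 4. A link persists until one of its end objects is used (the piece placed or the cell filled). At the start $\Gamma$ is the disjoint union of two $n\times n$ grids.

**Example 1.** Place first a piece $x$ at a cell $u$, both away from the boundary. For each side $i$, the vertices (half-edge facing $u_i$), $u_i$, $x_i$, ($M_0$-partner of $x_i$) now form a path whose ends belong to objects. So the slot next to $u$ on side $i$ gets linked to the planted neighbor of $x$ across $x_i$. If the slot $w$ to the right of $u$ then receives exactly that planted neighbor, in matching position, a cycle of $H$ closes, and it contains the single $M_1^\circ$-edge $u_Rw_L$. If $w$ receives a piece not linked to it, no cycle closes.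

What this is for. Suppose piece half-edges carry labels, and both $M_0$-pairs and pairs facing each other in the placement must carry complementary labels. Then a label at one end of a path of $H$ determines the label at the other end. A link is thus a relation already forced between two half-edges still in play, and a closing cycle is a constraint that comes for free. The probability that a placement fits is governed by how many constraints are *not* free, and this we count step by step.

**Definition (cost).** When $x$ is placed at $u$, let $d$ be the number of filled neighbors of $u$ and let
$$\mathrm{cost}=d-(\text{number of cycles formed in }H).$$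

A formed cycle contains some $u_i$, where it has degree 2; its other edge at $u_i$ is in $M_1^\circ$ and leads to a half-edge of degree 2, hence of a filled cell. So each formed cycle contains one of the $d$ newly completed grid edges at $u$. Different cycles are disjoint, hence $\mathrm{cost}\ge 0$.

The following facts hold just before $x$ is placed at $u$.

* **(E1)** A slot half-edge that faces an empty cell is linked to that cell's facing half-edge, by the single $M_1^\circ$-edge. So a slot is linked to pieces, or has a loop, only through sides facing filled cells.
* **(E2)** If the neighbor $w$ of $u$ on side $i$ is filled and the half-edge of $\pi(w)$ facing $u_i$ is the $M_0$-partner of $x_i$, then $u_i$ and $x_i$ are linked. The path runs from $u_i$ by $M_1^\circ$ to $w$, by identification to $\pi(w)$, by $M_0$ to $x_i$.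
* **(E3)** If no link joins $u$ and $x$, every formed cycle alternates between loops at $x$ and loops at $u$, connected by identification edges. Indeed, deleting the new identification edges from a formed cycle leaves path components of the old $H$ with both ends among the $u_i,x_i$, that is, links; none joins $u$ to $x$, and crossing an identification edge switches between $u$ and $x$. So a formed cycle uses a loop at $x$ and, by (E1), at least two sides of $u$ facing filled cells. Hence at most $\lfloor d/2\rfloor$ cycles form.
* **(E4)** If no link joins $u$ and $x$ and neither has a loop, no cycle forms (by (E3)), and the new links are exactly $\alpha_i$–$\beta_i$ for those $i$ such that $u_i$ is linked to some half-edge $\alpha_i$ and $x_i$ is linked to some $\beta_i$.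
* **(E5)** If $u$ or $x$ has a loop, then after the step two half-edges of $x$ lie in one component of $H$. For a loop at $x$ this is clear; a loop $u_j$–$u_k$ connects $x_j$ and $x_k$.
* **(E6)** A step creates at most 4 new links, since each contains a new identification edge.

## 2. The random puzzle and the theorem

Jig shapes are labelled by $[q]=\{1,\dots,q\}$, and $\sigma$ is a fixed involution of $[q]$ giving the complementary shape. Aligned edges of adjacent pieces with labels $a,b$ fit exactly when $b=\sigma(a)$. (The case $\sigma=\mathrm{id}$ is the random edge-matching puzzle.)

A random $n\times n$ puzzle starts from the planted assembly. Each of its $2n(n+1)$ edges, boundary included, gets an independent uniform label $j\in[q]$; the whole assignment is a *carving*. For a horizontal interior edge the piece below receives $j$ on its top and the piece above receives $\sigma(j)$ on its bottom. For a vertical interior edge the piece to the left receives $j$ on its right side and the piece to the right receives $\sigma(j)$ on its left side. For a boundary edge its unique piece receives $j$. Each piece becomes a 4-tuple up to rotation. We get the pieces shuffled and possibly rotated.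

A *solution* is a placement in which all adjacent pieces fit; we also call such a placement *valid*. Two solutions are *similar* if they differ only by a global rotation of the puzzle, a permutation of duplicate (identical) pieces, and rotations of rotationally symmetric pieces. For example, a piece with labels $(1,2,1,2)$ around its sides is rotationally symmetric: turning it by $180^\circ$ changes nothing.

How large must $q$ be so that the planted assembly is the only solution up to similarity? Anders Martinsson, "A linear threshold for uniqueness of solutions to random jigsaw puzzles", arXiv:1701.04813 (2017), shows that as $n\to\infty$, with high probability: (i) there are at least two non-similar solutions when $2\le q\le\frac{2}{\sqrt e}n$; (ii) all solutions are similar when $q\ge(2+\varepsilon)n$, for any fixed $\varepsilon>0$; (iii) the solution is unique up to global rotation when $q=\omega(n)$. The conjecture to decide says that similarity of all solutions has a very sharp threshold at $q=\frac{2}{\sqrt e}n+o(n)$. In view of (i) this means: there is $f(n)=o(n)$ such that for $q\ge\frac2{\sqrt e}n+f(n)$ the probability that all solutions are similar tends to 1. It is true.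

For a placement, a grid edge (pair of adjacent cells) is *preserved* if the two half-edges facing each other there are facing half-edges of planted neighbors, that is, form an $M_0$-pair; otherwise it is *broken*.

**Theorem 1.** There is an absolute constant $c_0>0$ such that, with $\delta_n=(\ln\ln n)^{-c_0}$, uniformly over all involutions $\sigma$ and all $q\ge\frac{2}{\sqrt e}(1+\delta_n)n$,
$$\Pr(\text{all solutions are similar})\ge 1-O(n^{-1/35}).$$
Hence the conjecture holds with $f(n)=\frac{2}{\sqrt e}\delta_n n=o(n)$.

**Theorem 2** (valid below the threshold too). Fix $\eta>0$. Uniformly over $\sigma$ and $q\ge\eta n$, with probability $1-O_\eta(n^{-1/35})$ every solution not similar to the planted one has at least $n^{1.7}$ broken grid edges.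

Together with (i), $\frac2{\sqrt e}n$ is then a sharp threshold, and the transition window above it has width at most $O(n/(\ln\ln n)^{c_0})$. The proof does not use (ii).

Throughout, $n$ is large and $C$ denotes positive constants that may change from line to line; they are absolute, except that they may depend on $\eta$ where the hypothesis $q\ge\eta n$ is used.

## 3. The exponent of a placement

For a placement $\pi$ let $M_1=M_1(\pi)$ be the matching of piece half-edges that face each other in the placement. A grid edge is preserved iff its $M_1$-pair is in $M_0$. Let $\Phi=\Phi(\pi)$ be the set of broken grid edges and $b=|\Phi|$.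

**Lemma 1.** $\Pr(\pi\text{ valid})=q^{-K(\pi)}$ with $K=b-c$, where $c$ is the number of cycles of the multigraph $M_0\cup M_1$ containing at least two $M_1$-edges. Moreover $K\ge b/2$, and for every filling order
$$K(\pi)=\sum_{\text{steps}}\mathrm{cost}.\tag{1}$$

*Proof.* A labelling $\ell$ of the $4N$ half-edges comes from a carving iff $\ell(h')=\sigma(\ell(h))$ for all $hh'\in M_0$. There are $q^{4N-|M_0|}=q^{2n(n+1)}$ such labellings, all equally likely. Validity is the same relation for all pairs of $M_1$. In a component of $M_0\cup M_1$ (a path, or a cycle alternating between the matchings) one label determines the others, and a cycle is consistent because its length is even and $\sigma^2=1$. So $q^{\#\text{components}}$ labellings satisfy both, and $\#\text{components}=4N-|M_0|-|M_1|+\#\text{cycles}$. The probability is $q^{-(|M_1|-\#\text{cycles})}$. Cycles with a single $M_1$-edge are exactly the preserved edges (a doubled edge), so $|M_1|-\#\text{cycles}=b-c$. The cycles counted by $c$ contain disjoint sets of at least two broken edges each, so $c\le b/2$.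

For (1): at the end of the filling, $H$ is $M_0\cup M_1$ with each $M_1$-edge subdivided by identification edges. Cycles of $H$ persist once formed, and $\sum d=2n(n-1)=|M_1|$. So $\sum\mathrm{cost}=|M_1|-\#\text{cycles}=K$. $\square$

Since $K\ge0$ depends only on $\pi$, a sum $\sum q^{-K(\pi)}$ over a fixed set of placements is non-increasing in real $q>1$. *So upper bounds may be proved at the smallest allowed real $q$.*

**Hand computations.** All start from the planted assembly, away from the boundary.

* Rotate one piece $p$ by $180^\circ$. With $h_i$ the neighbor half-edge facing side $i$, $M_0$ has $h_ip_i$ and $M_1$ has $h_ip_{i+2}$ (sides in cyclic order). The cycles are $h_i,p_i,h_{i+2},p_{i+2}$. So $b=4$, $c=2$, $K=2$: the piece must be symmetric. The expected number of such events is about $Nq^{-2}$, a constant for $q\asymp n$.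
* Swap two non-adjacent pieces $p,p'$ without rotation. The cycles are $h_i,p_i,h_i',p_i'$ for the four sides, so $b=8$, $c=4$, $K=4$: the pieces are duplicates. There are about $N^2/2$ pairs, so again the expectation does not tend to 0 when $q\asymp n$. These two cases are why the notion of similarity is needed.
* Rotate a block of two adjacent cells by $180^\circ$ in place. Opposite sides among its 6 outer sides are paired into 3 cycles with two $M_1$-edges each, so $b=6$, $K=3$. There are at most $2N$ blocks, and the expectation is $O(Nq^{-3})=O(1/n)$.
* Break everything with no coincidence: $b=2n(n-1)$, $c=0$. There are at most $4^NN!$ such placements. As $N!\le e\sqrt N(N/e)^N$, their contribution is at most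
$$4^NN!\,q^{-2N+2n}\le e\,n\,\Big(\frac{4N}{e\,q^2}\Big)^Nq^{2n},$$
which for $q=\frac2{\sqrt e}(1+\delta)n$ with $\delta>0$ fixed is $e\,n\,(1+\delta)^{-2N}q^{2n}\to0$. The constant $2/\sqrt e$ is where $4N/(eq^2)=1$, and its $e$ comes from $N!$, that is, from the shrinking supply of pieces.

So both extremes are fine: local changes are similar or rare, total scrambling is rare above the threshold. The proof has to handle everything in between.

## 4. Blocks, clusters, special pieces

**Definition (blocks).** Blocks are the components of the set of cells under preserved edges.

A preserved edge forces equal rotations at its two cells and the planted displacement. So on each block $\pi$ is a rigid motion (translation plus rotation). Consequently adjacent cells in the same block have a preserved edge, and $\Phi$ is exactly the set of grid edges between different blocks. In the swap above, the blocks are the two single cells and the remaining cells (if these are connected).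

**Definition (clusters).** Identify a grid edge with its dual unit segment. Clusters are the connected components of $\Phi$, two segments being adjacent if they share an endpoint. A cluster is *interior* if it contains no point of the board boundary. A *corner cluster* consists of the two segments cutting off a corner cell.

**Lemma 2.** All vertices of an interior cluster have degree at least 2. An interior cluster has either 4 segments, the boundary of one cell, or at least 6. A non-interior cluster has at least 3 segments unless it is a corner cluster; there are at most 4 corner clusters.

*Proof.* An interior lattice point is a corner of 4 cells and never has degree exactly 1 in $\Phi$: if three of the four grid edges around it are preserved, all four cells are in one block and the fourth is preserved too. This gives the first claim. An interior cluster therefore contains a cycle, of even length at least 4. With 4 segments it is a unit square. With 5 it would be a unit square plus one segment; that segment cannot be a chord, so it would have an endpoint of degree 1, impossible.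

For a non-interior cluster, all leaves lie on the board boundary, a boundary point has at most one segment, and a segment has at most one endpoint on the boundary. One segment alone would have an interior endpoint of degree 1. Two segments share an interior point and their other ends are boundary points; an interior lattice point adjacent to two boundary points lies next to a corner of the board, and the segments cut off the corner cell. $\square$

**Lemma 3 (normal form).** Let a valid $\pi_0$ be not similar to the planted assembly. Among the solutions similar to $\pi_0$ let $\pi$ have the maximum number of preserved edges. Then $b(\pi)\le b(\pi_0)$, $\Phi(\pi)\ne\emptyset$, and $\pi$ has no interior cluster with 4 segments.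

*Proof.* The first claim is clear. If $\Phi(\pi)=\emptyset$ there is one block and $\pi$ is a global rotation, contradicting non-similarity. Suppose there is an interior 4-segment cluster, around the cell $v$. The 8 cells around $v$ exist. The 8 grid edges between consecutive ones have dual segments touching a corner of $v$; they are not in the cluster, hence not in $\Phi$. So the ring of 8 cells is moved rigidly. It surrounds a planted cell; let $v^*$ be the piece of that cell. The half-edges of the four neighbors facing $v$ are the $M_0$-partners of the half-edges of $v^*$, so validity forces $\pi(v)$, as it lies at $v$, to have the same labels as $v^*$ in its natural orientation there.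

If $\pi(v)=v^*$, its orientation is not the natural one (no edge at $v$ is preserved), so the piece is rotationally symmetric. Rotating it to the natural orientation gives a similar solution with 4 more preserved edges, a contradiction.

If $\pi(v)\ne v^*$, the two pieces are duplicates; swap them, suitably rotated. All 4 edges at $v$ become preserved, and none was before. The piece $v^*$ had no preserved edge at its old cell, because the $M_0$-partners of its half-edges face $v$, which carried another piece. The old cell is not adjacent to $v$, since the neighbors of $v$ carry the planted neighbors of $v^*$; so the edges at the two cells are disjoint. The new similar solution has more preserved edges, a contradiction. $\square$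

**Definition (special pieces).** A piece $p$ is special for $\pi$ if (a) two of its half-edges lie in one component of $M_0\cup M_1$, or (b) for some piece $p'\ne p$ there are three distinct half-edges $p_1,p_2,p_3$ of $p$ and three distinct half-edges $p'_1,p'_2,p'_3$ of $p'$ with $p_i,p_i'$ in a common component for each $i$. Let $\Lambda(\pi)$ be the number of special pieces.

In the hand computations, the piece turned by $180^\circ$ is special by (a), and the two swapped pieces are special by (b). In the planted assembly no piece is special: every component with an edge joins one half-edge of one piece to one half-edge of a planted neighbor, and two pieces share at most one such component. In terms of Section 1, (E5) says: *if $x$ is not special, neither $x$ nor $u$ has a loop.*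

**Lemma 4.** There is a random variable $X$, depending on the carving only, with $\Lambda(\pi)\le X$ for every valid $\pi$, and $\mathbb EX=O_\eta(n)$ when $q\ge\eta n$. Hence $\Pr(X>n^{1.05})=O_\eta(n^{-0.05})$.

*Proof.* If $\pi$ is valid, two half-edges in one component have labels that are equal or $\sigma$-related. Let $X$ count the pieces with the coincidences in (a) or (b) where "in one component" is replaced by "labels equal or $\sigma$-related". Given one carving variable, another one is related to it with probability at most $2/q$.

(a) The four half-edges of a piece carry four different carving variables, so the probability is at most $6\cdot2/q$ per piece. (b) Per ordered pair $(p,p')$ there are $4\cdot4\cdot3\cdot2=96$ triples of relations. If $p,p'$ are not planted neighbors, the three relations are disjoint edges on the carving variables: probability at most $(2/q)^3$. If they are planted neighbors they share exactly one variable. Then either one relation is a trivial loop at the shared variable and the other two are disjoint, or the three relations form a forest (a matching in which at most two vertices, of different edges, are identified). The probability is at most $(2/q)^2$. Altogether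
$$\mathbb EX\le \frac{12N}q+96N^2\Big(\frac2q\Big)^3+96\cdot4N\Big(\frac2q\Big)^2=O_\eta(n),$$
and Markov's inequality finishes. $\square$

Put
$$\mathcal R=\{\pi:\ \Phi\neq\emptyset,\ \text{no interior cluster with 4 segments},\ \Lambda(\pi)\le n^{1.05}\}.$$
By Lemmas 1, 3, 4 and the union bound, for every $b_0\le\infty$ and $q\ge\eta n$,
$$\Pr(\exists\text{ solution not similar to the planted one with } b<b_0)\le O_\eta(n^{-0.05})+\sum_{\pi\in\mathcal R,\ b(\pi)<b_0}q^{-K(\pi)}.\tag{2}$$

## 5. Isoperimetry and the number of broken sets

**Lemma 5.** If $\emptyset\ne S\subset[n]^2$ and $|S|\le N/2$, at least $\sqrt{|S|}$ grid edges join $S$ to its complement. If $S$ is non-empty and contains no full row and no full column, there are at least $2\sqrt{|S|}$, without the size condition.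

*Proof.* If $S$ contains no full line and meets $r$ rows and $r'$ columns, each of these lines contains a boundary edge, giving $r+r'\ge2\sqrt{rr'}\ge2\sqrt{|S|}$. If there is a full row but no full column, every column meets $S$ and is not full, so there are at least $n\ge\sqrt{|S|}$ boundary edges; likewise with rows and columns exchanged. If there are both, let $r,r'$ be the numbers of non-full rows and columns. Each meets $S$ and so contains a boundary edge, and $rr'\ge|S^c|\ge N/2$. This gives at least $2\sqrt{N/2}\ge\sqrt{|S|}$. $\square$

**Lemma 6.** The number of sets $\Phi$ with $b\ge2$ segments, $m_1$ interior clusters, $m_3\le4$ corner clusters and $m_2$ other clusters is at most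
$$16\binom{2N}{m_1}\binom{4n}{m_2}C^b\le C^b\Big(\frac Nb\Big)^{m_1}\Big(\frac nb\Big)^{m_2}.\tag{3}$$

*Proof.* Choose the set of corner clusters (at most 16 ways). Choose one root segment in each other cluster, for the $m_2$ non-interior ones a segment touching the board boundary; there are at most $2N$ segments and at most $4n$ touching the boundary, and different clusters have different roots. The sizes of the rooted clusters form a composition of $b-2m_3$: at most $2^b$ ways. For a root and a size $s$, a connected set of $s$ segments containing the root is traced by a walk of length $2(s-1)$ along a spanning tree, and a segment is adjacent to at most 6 others: at most $36^s$ ways. The inequality follows from $\binom Am\le(eA/m)^m=(eA/b)^m(b/m)^m$ and $(b/m)^m\le e^b$, since $m_1,m_2\le b$. $\square$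

## 6. Fewer than $n^{1.7}$ broken edges

**Proposition 7.** For $q\ge\eta n$: $\displaystyle\sum_{\pi\in\mathcal R,\ b(\pi)<n^{1.7}}q^{-K(\pi)}=O_\eta(n^{-1/35}).$

A first plan would be: choose $\Phi$ by (3), place each block by one rigid motion at a price $4N$, and use $K\ge b/2$. Test it when every block but one is a two-cell block surrounded by its own 6-segment cluster. Then $m_1=b/6$, there are $b/6$ blocks to place, and the bound is
$$C^b\Big(\frac Nb\Big)^{b/6}(4N)^{b/6}n^{-b/2}\le C^b\Big(\frac nb\Big)^{b/6},$$
which is useless for $b\ll n$. What is lost: once the large block is placed only $b/3$ pieces are left, so a small block does not have $4N$ options. Therefore we place only *big* blocks rigidly, and the remaining cells piece by piece from the few pieces left.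

By monotonicity take $q=\eta n$. Let $m_1,m_2,m_3$ be as in Lemma 6. By Lemma 2 and the definition of $\mathcal R$,
$$6m_1+3m_2+2m_3\le b.\tag{4}$$

**Step 1. Big blocks.** This step isolates the part of the board that is cheap to place. Let $s_0=10^8$; big blocks have at least $s_0$ cells. Let $V$ be the set of cells in other blocks, $k=|V|$, $k_*=\max(k,1)$. Since $\Phi\ne\emptyset$ there are at least two blocks. The grid is 2-edge-connected, so each block has at least 2 broken sides; hence $b\ge2$, there are at most $b$ blocks, and $k\le s_0b<N$. So a big block exists. Let $J$ be the number of big blocks.

If $b<n$, some row and some column contain no broken edge inside them, so they lie in one block $Q_0$. It is big, and its bounding box is the board, so $\pi|_{Q_0}$ is one of 4 board rotations. Other blocks contain no full line. If $b\ge n$, let $Q_0$ be a largest block; all others have at most $N/2$ cells. In both cases Lemma 5 gives each big block other than $Q_0$ at least $\sqrt{s_0}$ broken sides, so $J-1\le2b/\sqrt{s_0}$.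

**Step 2. The filling order and the count.** We choose an order in which almost every cell of $V$ has two filled neighbors. Fill all big blocks first. Choose, by a fixed rule depending on $\Phi$, a row $i_0$ and a column $j_0$ each containing at most $\lfloor k/n\rfloor$ cells of $V$, and fill $V$ in order of increasing $\ell^1$-distance to the centre $(i_0,j_0)$. The neighbors of a $V$-cell towards the centre are filled before it. A cell off the *cross* (row $i_0$ $\cup$ column $j_0$) has one horizontal and one vertical such neighbor. Let $z=|V\cap\text{row }i_0|+|V\cap\text{col }j_0|\le2\lfloor k/n\rfloor$. A cell on the cross other than the centre has at least one such neighbor, and the centre is counted twice in $z$ if it is in $V$. So $\sum(2-d)^+\le z$ over $V$-cells.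

Call a $V$-step *determined* if $x$ is linked to $u$ (at most 4 pieces and 4 rotations, so 16 choices), otherwise *free* (at most $4k$ choices, since only the $k$ pieces outside big blocks remain). Let $\gamma$ be the number of free steps. For given $\Phi$ and $\gamma$, choosing also the set of free cells ($\le2^k$ ways), the number of placements is at most
$$g_0\,(4N)^{J-1}\,32^k\,(4k_*)^\gamma,\qquad g_0=4\text{ if }b<n,\quad g_0=4N\text{ if }b\ge n.\tag{5}$$

**Step 3. Lower bounds on $K$.** Each free step must be paid for. By (E3) a free step has cost at least $d-\lfloor d/2\rfloor$. So it costs at least 2 if $d\ge3$, exactly $d$ if $d\le1$, and 2 if $d=2$ unless one cycle forms; in the last case the cost is 1 and we call the step a *closure*. Let $\Lambda_c$ be the number of closures. By (1),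
$$K\ge2\gamma-\Lambda_c-z.\tag{6}$$
At a closure $x$ has a loop by (E3), so $x$ is special and $\Lambda_c\le\Lambda(\pi)$. Since $d=2$, the cycle formed consists of one loop of $u$ through its two sides facing filled cells, one loop of $x$, and identification edges. So it contains both new $M_1$-edges at $u$. It also contains an $M_1$-edge inside the loop of $x$: two half-edges of one piece are never $M_0$-partners, so this link leaves $x$ through $M_0$ into a placed piece, passes to its cell, and continues through $M_1^\circ$ to a further inner vertex, thus between two filled cells. So the cycle has at least 3 $M_1$-edges. Different closures give different cycles. All $M_1$-edges in cycles counted by $c$ are broken, hence $c\le\Lambda_c+(b-3\Lambda_c)/2$ and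
$$K\ge\frac{b+\Lambda_c}2,\qquad\text{and with (6):}\qquad3K\ge2\gamma+b-z.\tag{7}$$

**Step 4. Upper bound on the number of free steps.** Interior clusters are expensive in (3), so we show that each of them saves a free step:
$$2\gamma\le b-2m_1+2z.\tag{8}$$
Let rows be numbered upwards and columns to the right. For a free off-cross cell $u$, by (E2) the two grid edges joining $u$ to its neighbors towards the centre are broken. Let $s_1(u)$ (a vertical segment) be dual to the one towards the horizontal neighbor and $s_2(u)$ (a horizontal segment) dual to the one towards the vertical neighbor, and assign both to $u$. A segment is assigned to at most one cell, namely the one of its two cells that is farther from the centre. At most $z$ free cells are on the cross. So it suffices to find in each interior cluster one unassigned horizontal and one unassigned vertical segment. By Lemma 2 such a cluster has minimum degree at least 2, hence contains a cycle and so segments of both kinds.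

*Horizontal.* Take a highest horizontal segment of the cluster, separating rows $r$ and $r+1$. Suppose first $r\ge i_0$. If it is assigned, it is $s_2(u)$ for the cell $u$ above it. Then $s_1(u)$, a vertical side of $u$, shares a corner of $u$ with $s_2(u)$ and lies in the cluster. Its upper endpoint has degree at least 2, and no horizontal segment of the cluster is higher, so the cluster continues vertically upwards, and repeatedly so, until it reaches the board boundary: a contradiction. If $r<i_0$, every horizontal segment of the cluster has its lower cell farther from row $i_0$. Take a lowest one. If it is assigned, it is $s_2(u)$ for the cell $u$ below it; $s_1(u)$ lies in the cluster, its lower endpoint has degree at least 2, no horizontal segment of the cluster is lower, and the cluster continues downwards to the board boundary, a contradiction.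

*Vertical.* Take a rightmost vertical segment of the cluster, separating columns $s$ and $s+1$. If $s\ge j_0$ and it is assigned, it is $s_1(u)$ for the cell $u$ to its right. Then $s_2(u)$ is a horizontal side of $u$ in the cluster, its right endpoint has degree at least 2, no vertical segment of the cluster is further right, and the cluster continues to the right up to the board boundary, a contradiction. If $s<j_0$, all vertical segments of the cluster have their left cell farther from column $j_0$, and the same argument applies to a leftmost one, going left.

So $2(\gamma-z)\le b-2m_1$, which is (8).

**Step 5. Summation.** We multiply (3), (5) and the maximum of $q^{-K}$. Put $\rho=(4N)^{2b/\sqrt{s_0}}\le C^bn^{b/1000}$. Also $32^k\le C^b$, and the number of values of $(\gamma,m_1,m_2,m_3)$ is at most $C^b$.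

*Range $2\le b\le n^{0.9}$.* Here $k<n$, so $z=0$, and $g_0=4$. By $K\ge b/2$, (8), (5), (3), the contribution of a given $b$ is at most
$$C^b\rho\Big(\frac Nb\Big)^{m_1}\Big(\frac nb\Big)^{m_2}b^{\,b/2-m_1}n^{-b/2}=C^b\rho\Big(\frac nb\Big)^{2m_1+m_2-b/2}\le C^b\rho\Big(\frac nb\Big)^{-b/6}\le C^bn^{-b/60+b/1000}\le C^bn^{-b/70},$$
since $2m_1+m_2\le b/3$ by (4) and $n/b\ge n^{0.1}$. The sum over $b\ge2$ is $O(n^{-1/35})$.

*Range $n^{0.9}<b\le n^{1.1}$.* Write $b=n^\kappa$. By (7), and since $K\le b$ allows us to absorb powers of $\eta$,
$$(4k_*)^\gamma q^{-K}\le C^b\big(4s_0\,b\,n^{-2/3}\big)^\gamma n^{-b/3}n^{z/3}.$$
The base is at least 1, so we may use (8). Since $z\le2s_0b/n$, all factors $n^{O(z)}$ are at most $C^b$. The contribution is at most $4N\,C^b\rho\,n^e$ with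
$$e=(2-\kappa)m_1+(1-\kappa)m_2+\Big(\kappa-\frac23\Big)\Big(\frac b2-m_1\Big)-\frac b3=\Big(\frac83-2\kappa\Big)m_1+(1-\kappa)m_2+\Big(\frac\kappa2-\frac23\Big)b.$$
By (4), $6m_1+3m_2\le b$, and $\frac16(\frac83-2\kappa)=\frac49-\frac\kappa3$ is positive and larger than $\frac13(1-\kappa)$. So
$$e\le\Big(\frac49-\frac\kappa3+\frac\kappa2-\frac23\Big)b=\Big(\frac\kappa6-\frac29\Big)b\le-0.038\,b .$$
The sum over these $b$ is $o(n^{-1})$.

*Range $n^{1.1}<b<n^{1.7}$.* By (6), $\gamma\le(K+\Lambda_c+z)/2$, so
$$(4k_*)^\gamma q^{-K}\le\Big(\frac{4k_*}{q^2}\Big)^{K/2}(4k_*)^{(\Lambda_c+z)/2}\le C^b\Big(\frac bN\Big)^{b/4},$$
because $4k_*/q^2\le Cb/N<1$, $K\ge b/2$, and $(\Lambda_c+z)\ln n\le(n^{1.05}+2s_0b/n)\ln n=o(b)$. By (4), $m_1\le b/6$, and $n/b<1$. So the contribution is at most $4N\,C^b\rho\,(b/N)^{b/4-b/6}\le4N\,C^bn^{-0.025b+0.001b}$, and the sum is $o(n^{-1})$. $\square$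

**Proof of Theorem 2.** Apply (2) with $b_0=n^{1.7}$ and Proposition 7; note $n^{-0.05}\le n^{-1/35}$. $\square$

## 7. Many broken edges: one order is not enough

**Proposition 8.** There is an absolute $c_0>0$ such that for $n$ large, $(\ln\ln n)^{-c_0}\le\delta\le1$ and $q\ge\frac2{\sqrt e}(1+\delta)n$:
$$\sum_{\pi:\ \Lambda(\pi)\le n^{1.05},\ b(\pi)\ge n^{1.7}}q^{-K(\pi)}\le e^{-n^{1.6}}.$$

By monotonicity take $q=\frac2{\sqrt e}(1+\delta)n\in[n,3n]$. All constants are absolute from here on.

Fill the board row by row. A typical step with a wrong piece has $d=2$, cost 2, and as many choices as there are unplaced pieces, times 4. If the broken edges of $\pi$ sit in the first rows, nearly all $N$ pieces are available at the relevant steps, and each contributes a factor close to $4N/q^2=e(1+\delta)^{-2}$. This factor is below 1 only when $q>2n$. So bounding step by step in one fixed order gives the constant 2 instead of $2/\sqrt e$: the gain $e^{-1}$ per step in $N!\approx(N/e)^N$ is an *average* over the whole filling, and a fixed order may meet the broken region before the supply has shrunk.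

The way out is to let the order depend on $\pi$, chosen from a menu so small that summing over the menu costs nothing, yet such that in a random order of the menu every cell sees a uniformly distributed stage of the filling. The order must keep $d=2$ at almost all cells, so we permute large windows.

**Definition (window orders).** Let $g=\lfloor n^{0.1}\rfloor$. Cut $[n]$ into $g$ intervals of lengths $\lfloor n/g\rfloor$ or $\lceil n/g\rceil$, and the board into $M=g^2$ windows. A window order $O$ is one of the $M!$ orders of the windows; windows are filled one after the other, each row by row from bottom to top and from left to right within rows. Let $E$ be the set of cells in the first or last row or column of their window; the other cells are *interior*. Put $\omega=20ng$, so $|E|\le4ng\le\omega$. Let $\mathrm{av}_O(u)=N-\#\{\text{cells filled before }u\}$.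

For instance, with $g=2$ there are 4 windows and $4!=24$ orders.

*Frontier.* At any time at most $\omega$ pairs of adjacent cells consist of a filled and an empty cell: at most $2gn$ grid edges join different windows, and inside the window being filled there is at most one such vertical pair per column and at most one such horizontal pair, so at most $\lceil n/g\rceil+1$.

An interior cell $u$ has its left and below neighbors filled before it and its right neighbor $u^+$ and top neighbor $u^\uparrow$ filled after it, all in its window. So $d=2$; by (E1) pieces can be linked to $u$ only through $u_L,u_B$, while $u_R$ is linked to $(u^+)_L$ and $u_T$ to $(u^\uparrow)_B$.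

## 8. Five kinds of steps

Cycles of $\Gamma$ have length at least 1: length 1 is a loop, length 2 is two distinct links between two objects. A cycle is *pure* if all its objects are pieces; a link is *pure* if it joins two pieces. A cycle is *created* at a step if it is present after it and contains a link that is new at this step. As $\Gamma$ has maximum degree 4, a link lies in at most $3,9,27$ cycles of length $2,3,4$. So by (E6) a step creates at most $12,36,108$ such cycles.

**Definition (classes).** An interior cell $u$ with $x=\pi(u)$ belongs to the first applicable class, with $\Gamma$ taken just before the step:

* **S**: $x$ is special.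
* **F** (forced): $u_L,x_L$ are linked and $u_B,x_B$ are linked.
* **B**: $\mathrm{dist}_\Gamma(u,x)\le7$.
* **T**: $x$ lies in a cycle of $\Gamma$ of length 2 or 3, or in a cycle of length 4 containing a slot.
* **G** (generic): the rest.

**Example 2.** In the planted assembly every interior cell is in F: no piece is special, and (E2) gives both links. At the other extreme, suppose that all pieces within planted grid distance 10 of a non-special piece $x$ are unplaced when $x$ is put on $u$. Then the pieces at distance at most 9 have only single $M_0$-edges as links, so everything within $\Gamma$-distance 10 of $x$ is a piece, and near $x$ the graph $\Gamma$ is the planted grid. So $u$ is far from $x$, there is no 2- or 3-cycle at $x$, and its 4-cycles are pure: $u\in G$.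

**Costs and choices.**

* F: one choice of (piece, rotation); cost at least 0.
* B: at most $C$ choices; cost at least 1. By (E5) there are no loops, so a formed cycle consists of identification edges and links between $u$ and $x$, which end at $u_L$ or $u_B$. If two cycles were formed, they would be disjoint, so one would use only the link at $u_L$ and the other only that at $u_B$. A cycle through a single link $u_L$–$x_j$ and identification edges has $j=L$. So $u_L$–$x_L$ and $u_B$–$x_B$ would be links, which is class F.
* T, G: no link joins $u,x$ and there are no loops (E5), so by (E4) the cost is exactly 2. For G there are at most $4\,\mathrm{av}_O(u)$ choices. The choices for T are counted in Section 9.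
* S and cells of $E$: at most $4N$ choices, cost at least 0.

**New links.** At a T- or G-step they are exactly the $\alpha_i$–$\beta_i$ of (E4), with $\alpha_R=(u^+)_L$ and $\alpha_T=(u^\uparrow)_B$. At an F-step there are no loops by (E5), the sides $L,B$ close cycles of $H$, and the new links are only $(u^+)_L$–$\beta_R$ and $(u^\uparrow)_B$–$\beta_T$, where $\beta_i$ is the half-edge linked to $x_i$ (if any). Thus *F-steps create no pure link.*

**The danger.** Suppose for a moment that only F and G occur. Above the threshold the product of the G-factors will turn out to be about $e^{-\delta|A|/2}$ for a set $A$ of cells, so it gains at most $e^{-\delta N/2}$. But we must also sum over the possible sets of F-cells. With no restriction this costs up to $2^N$, which is more than the gain since $\delta\le1<2\ln2$. So we need structure: F-cells come in runs, and a run cannot start after a generic cell. The next lemma is the engine for this.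

**Lemma 9.** Let $Z$ be a cycle of length $\ell\le4$ created at a T- or G-step $(u,x)$. Then $Z$ contains either exactly 2 new links, or exactly 4 with $\ell=4$. If it contains 2, for sides $i,j$, then $Z$ consists of $\alpha_i$–$\beta_i$, $\alpha_j$–$\beta_j$, a path of old links from $\alpha_i$ to $\alpha_j$ of length $\ell_1-2$, and a path of old links from $\beta_i$ to $\beta_j$ of length $\ell_2-2$. Here $\ell_1+\ell_2=\ell+2$, and $\ell_1,\ell_2\ge2$ are the lengths of old cycles through $u$ (via sides $i,j$) and through $x$. If it contains 4, then $x$ lies in an old 2-cycle. Consequently:

* **(G1)** A G-step creates no cycle of length at most 3.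
* **(G2)** A 4-cycle created at a G-step consists of an object $\alpha$ doubly linked to $u$ before the step, and three pieces.

*Proof.* Removing the $m\ge1$ new links splits $Z$ into $m$ segments, possibly of length 0, of old links avoiding $u,x$. A segment joining the object of some $\alpha_i$ to the object of some $\beta_j$ has length at most $\ell-m\le3$ and would give $\mathrm{dist}_\Gamma(u,x)\le1+3+1=5$ before the step, contradicting that $u$ is not in B. So segments join $\alpha$'s to $\alpha$'s or $\beta$'s to $\beta$'s, and they alternate because each new link has one $\alpha$-end and one $\beta$-end. Hence $m$ is even, and $m\le\ell\le 4$. If $m=2$ we get the stated form; adding the two links at $u$ (respectively $x$) to the $\alpha$-path (respectively the $\beta$-path) gives the old cycles. If $m=4$ then $\ell=4$, all segments have length 0, and $\beta_i,\beta_j$ belong to the same object for some $i\ne j$; so $x$ is doubly linked to it.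

For a G-step, $x$ lies in no 2- or 3-cycle, so $m\ne4$ and $\ell_2\ge4$. Hence $\ell=\ell_1+\ell_2-2\ge4$, with equality only if $\ell_1=2,\ell_2=4$. Then $\alpha_i,\alpha_j$ are on one object doubly linked to $u$, and the other three objects of $Z$ form with $x$ an old 4-cycle, which contains no slot because $u\notin T$. $\square$

**Lemma 10 (runs).** If $v,w$ are interior, $v$ is the left neighbor of $w$, and $w\in F$, then $v\notin G$. Hence each maximal run of F-cells in a window row starts at the first interior cell of the row or right after a B-, T- or S-cell.

*Proof.* Just before $w$, which is right after $v$, there is with $z=\pi(w)$ the 2-cycle $\{w_L\text{–}z_L,\ w_B\text{–}z_B\}$. Before $v$'s step $w_L$ was linked to $v_R$, so this 2-cycle was created at $v$. Apply (G1). $\square$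

**Two consecutive F-cells.** We record what they imply one step earlier. If $v,w\in F$ with $v$ the left neighbor of $w$, $c=\pi(v)$, $e=\pi(w)$, then
$$\text{just before }v\text{'s step the links } v_L\text{–}c_L,\quad v_B\text{–}c_B,\quad c_R\text{–}e_L,\quad w_B\text{–}e_B\ \text{ exist.}\tag{9}$$
The first two exist because $v\in F$. Just before $w$ the links $w_L$–$e_L$ and $w_B$–$e_B$ exist. The new links at $v$ are $w_L$–$\beta_R$ and $(v^\uparrow)_B$–$\beta_T$. The link $w_L$–$e_L$ is new, since $w_L$ was linked to $v_R$; so $\beta_R=e_L$, that is, $c_R$–$e_L$ was a link. The link $w_B$–$e_B$ contains neither $w_L$ nor $(v^\uparrow)_B$, so it is old.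

T-cells can be numerous, so the runs after them must be short.

**Lemma 11 (T-runs).** A T-cell is followed in its row by at most two consecutive F-cells.

*Proof.* Let $v\in T$ be followed by F-cells $w_1,w_2,w_3$ with pieces $z_1,z_2,z_3$, and let $x=\pi(v)$. Right after $v$'s step there are the link $w_{1L}$–$z_{1L}$ and the five links
$$w_{1B}\text{–}z_{1B},\quad w_{2B}\text{–}z_{2B},\quad w_{3B}\text{–}z_{3B},\quad z_{1R}\text{–}z_{2L},\quad z_{2R}\text{–}z_{3L}.$$
Indeed, use $w_1\in F$ and (9) for $(w_1,w_2)$; and (9) for $(w_2,w_3)$ gives $z_{2R}$–$z_{3L}$ and $w_{3B}$–$z_{3B}$ just before $w_2$, while the F-step $w_1$ creates only links containing $w_{2L}$ or $(w_1^\uparrow)_B$.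

The link $w_{1L}$–$z_{1L}$ is new at $v$ and equals $\alpha_R$–$\beta_R$, so $x_R$–$z_{1L}$ was a link before $v$. The new links of sides $R,T$ contain $w_{1L}$ or $(v^\uparrow)_B$, so at most two of the five links are new, namely those of sides $L,B$.

Before $v$'s step the pairs $v,w_1$; $w_1,w_2$; $w_2,w_3$; and $x,z_1$ are linked. If $z_1$ were joined to $w_1$ by old links among the five together with $w_1$–$w_2$–$w_3$, a path on the 6 objects $w_j,z_j$ would have length at most 5 and $\mathrm{dist}_\Gamma(v,x)\le1+5+1=7$, a contradiction to $v\notin B$. Hence $w_{1B}$–$z_{1B}$ is new. If $z_{1R}$–$z_{2L}$ were old, then $w_{2B}$–$z_{2B}$ would be new (otherwise $z_1$–$z_2$–$w_2$–$w_1$), hence $z_{2R}$–$z_{3L}$ and $w_{3B}$–$z_{3B}$ old, and $z_1$–$z_2$–$z_3$–$w_3$–$w_2$–$w_1$ joins them, a contradiction. So $w_{1B}$–$z_{1B}$ and $z_{1R}$–$z_{2L}$ are the new links of sides $L,B$ in some order. If a half-edge of $z_1$ were an $\alpha$, then $v$–$z_1$–$x$ would give distance 2. So $z_{1B},z_{1R}$ are $\beta$'s: $x_L,x_B$ are linked to $z_{1B},z_{1R}$ in some order, and $x_R$ to $z_{1L}$. Then $x$ is special by (b), contradicting $v\in T$. $\square$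

## 9. How many choices at a T-cell

Let $\nu,\lambda$ be the numbers of B- and S-cells. Let $\tau$ be the number of T-cells whose piece lies in a pure 2-cycle (*first kind*), $\theta$ the number of other T-cells (*second kind*), and $t=\tau+\theta$. Put
$$P=\nu+\lambda+\omega .$$
So at most $P$ steps are in $E$, B or S.

**Lemma 12.** At each T-cell of the first kind there are at most $CP$ choices, and at each of the second kind at most $C(P+\tau)$.

*Proof.* Let $D_2,D_3$ be the current numbers of pure 2-cycles and pure 3-cycles. Initially both are 0, since the pieces form a grid. Steps in $E$, B, S increase them by at most 12 and 36. F-steps create no pure links, and G-steps create none of these cycles by (G1).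

At a T-step, new pure links can only be those of sides $L,B$, since $\alpha_R,\alpha_T$ are slot half-edges. By Lemma 9 a new pure 2-cycle has $\ell_1=\ell_2=2$ and is $\{\alpha_L\text{–}\beta_L,\alpha_B\text{–}\beta_B\}$ with $\beta_L,\beta_B$ on one piece. There is at most one, and the old pure 2-cycle of $x$ via $x_L,x_B$ is destroyed. So $D_2$ does not increase, and $D_2\le12P$ always.

By Lemma 9 a new pure 3-cycle contains exactly the two new links of sides $L,B$ and has $(\ell_1,\ell_2)=(2,3)$ or $(3,2)$. In case $(2,3)$ its third link joins the pieces of $\beta_L$ and $\beta_B$, so together with $x_L$–$\beta_L$ and $x_B$–$\beta_B$ it formed an old pure 3-cycle, destroyed at this step. This correspondence is injective, as the third link determines both cycles. In case $(3,2)$, $\beta_L,\beta_B$ are on one piece, so $x$ lies in a pure 2-cycle. So $D_3$ can increase at a T-step only if it is of the first kind, and then by at most 36. Hence $D_3\le36(P+\tau)$ always.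

At a T-step of the first kind the piece lies in one of $D_2$ pure 2-cycles: at most $4\cdot2D_2\le CP$ choices. At one of the second kind the piece lies in a pure 3-cycle (at most $3D_3$ pieces) or in a cycle of length 2, 3 or 4 containing a slot. Such a cycle contains a slot–piece link. By (E1) the number of these links is at most the number of adjacent (empty, filled) pairs, so at most $\omega\le P$. Each lies in at most $3+9+27=39$ such cycles, each with at most 3 pieces. So there are at most $C(P+\tau)$ choices. $\square$

## 10. Broken edges sit almost only at generic cells

Let $A=A(\pi)$ be the set of cells whose left or below grid edge exists and is broken. Each broken edge is the left or below edge of exactly one cell, so $b/2\le|A|\le b$; and $A$ does not depend on $O$. By (E2), $G\subset A$: an interior cell outside S with both edges preserved is in F. The set $A$ matters because averaging over window orders needs a set of cells that does not depend on the order; so we must show that $A$ and $G$ nearly coincide.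

**Definition (unnatural cycles).** A pure 4-cycle of $\Gamma$ is unnatural if one of its links is not a single $M_0$-edge. (At the start, each $2\times2$ square of the first board is a pure 4-cycle that is not unnatural.)

**Lemma 13.** $|A\setminus G|\le C_1(P+t)$ with an absolute constant $C_1$.

*Proof.* We have $A\setminus G\subset E\cup B\cup S\cup T\cup(F\cap A)$ and $|E\cup B\cup S\cup T|\le P+t$.

**Step 1. A $2\times2$ square.** We look at $w\in F\cap A$ together with the three cells to its lower left. Let $v$ be left of $w$, $w'$ below $w$, $v'$ below $v$. They are in the window of $w$, and they are all interior unless $w$ is in the second row or second column of its window, which excludes at most $2gn\le\omega$ cells $w$. Assume they are interior. Let $c,e,c',e'$ be the pieces at $v,w,v',w'$.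

By Lemma 10, $v\notin G$. If $v\in B\cup T\cup S$, charge $w$ to $v$: at most $P+t$ such $w$. Otherwise $v\in F$, and by (9) just before $v$ there is the 4-cycle
$$Q_w=(v,w,e,c)\quad\text{with links}\quad v_R\text{–}w_L,\quad w_B\text{–}e_B,\quad e_L\text{–}c_R,\quad c_B\text{–}v_B .$$

**Step 2. When was $Q_w$ created?** This step traces the square back in time. The first link exists from the beginning. Since $w_B$ is linked to $w'_T$ until $w'$ is filled, $w_B$–$e_B$ was created at $w'$ or later. Let $s$ be the last step before $v$ at which one of the last three links was created. Then $s$ is $w'$ or later, in the same window, and $Q_w$ was created at $s$.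

* $s\in G$ is impossible by (G2), since $Q_w$ has two slots.
* If $s\in E\cup B\cup T\cup S$, charge $w$ to $Q_w$, one of the at most 108 4-cycles created at $s$. $Q_w$ determines $w$, the right one of its two slots. So there are at most $108(P+t)$ such $w$.
* If $s\in F$, its new links contain $(s^+)_L$ or $(s^\uparrow)_B$. Among the three links the slot half-edges are $w_B$ and $v_B$. So $s^\uparrow\in\{v,w\}$, and as $s$ is not before $w'$, $s=w'$. This case is continued in Step 3.

**Step 3. Down to a cycle of pieces.** Let $s=w'\in F$. The new link is $w_B$–$e_B$, meaning that $e'_T$–$e_B$ was a link before $w'$; and $e_L$–$c_R$, $c_B$–$v_B$ existed before $w'$. As $w'\in F$, Lemma 10 gives $v'\notin G$. If $v'\in B\cup T\cup S$, charge $w$ to $v'$: at most $P+t$ such $w$. Otherwise $v'\in F$. By (9) for $(v',w')$, $c'_R$–$e'_L$ was a link before $v'$. The pure links $e'_T$–$e_B$ and $e_L$–$c_R$ also existed before $v'$, because $v'$ is the step right before $w'$ and F-steps create no pure links. Since $v_B$ was linked to $v'_T$ before $v'$, the link $v_B$–$c_B$ was created at $v'$, so $c'_T$–$c_B$ was a link before $v'$. Thus just before $v'$,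
$$(c',e',e,c)\ \text{ is a pure 4-cycle with links }\ c'_R\text{–}e'_L,\quad e'_T\text{–}e_B,\quad e_L\text{–}c_R,\quad c_B\text{–}c'_T .$$
If all its links were single $M_0$-edges, the left and below edges of $w$ would be preserved, contradicting $w\in A$. So the cycle is unnatural. Charge $w$ to it. A cycle receives at most 4 charges, since $w$ is the cell of one of its pieces.

**Step 4. Counting unnatural pure 4-cycles.** It remains to bound the number ever present. There are none initially, so each is created at some step, and not at an F-step. At most 108 are created at each $E$-, B-, T-, S-step. At a G-step $u$ at most 108 are created, and by (G2) and (E1) only if $u$ is doubly linked, via $u_L,u_B$, to a piece $\alpha$. For such $u$ let $l$ be its left neighbor, whose step immediately precedes that of $u$. Before $l$ the half-edge $u_L$ was linked to $l_R$, so the link at $u_L$ and hence the 2-cycle on $\{u,\alpha\}$ was created at $l$; so $l\notin G$ by (G1). Hence $l\in E\cup B\cup T\cup S$, or $l\in F$ is the last cell of a maximal F-run (as $u\notin F$). By Lemma 10 every run starts right after a cell of $E$, B, T or S, so there are at most $|E|+\nu+\lambda+t\le P+t$ runs. So there are at most $2(P+t)$ such $u$, and at most $108(P+t)+216(P+t)=324(P+t)$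 unnatural pure 4-cycles in total.

Adding everything,
$$|A\setminus G|\le(1+1+1+108+1+4\cdot324)(P+t)=1408\,(P+t).\qquad\square$$

## 11. A good order for each placement

Let $\delta_1=\delta/4$ and $\psi_O(u)=\max(\mathrm{av}_O(u)/N,\delta_1)$. In this section and the next we assume $\delta\ge(\ln\ln n)^{-c_0}$, where $c_0=1/(2C_1)$.

**Lemma 14.** For every $\pi$ there is a *good* window order $O$, that is, one with
$$\sum_{u\in A}\ln\psi_O(u)\le-\Big(1-\frac\delta2\Big)|A| .$$

*Proof.* Take $O$ uniformly random. If the window of $u$ has rank $r$, uniform in $\{1,\dots,M\}$, then
$$\frac{\mathrm{av}_O(u)}N\le1-\frac{r-1}M+\frac{2g}n,$$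
since window areas are at least $(\frac ng-1)^2\ge\frac NM(1-\frac{2g}n)$. Let $\phi(s)=\max(\ln s,\ln\delta_1)$, which is nondecreasing and $1/\delta_1$-Lipschitz, and $\epsilon=\frac1M+\frac{2g}n$. Then $\epsilon\le3n^{-0.2}\le\delta_1^2$ for large $n$. Also
$$\int_0^1\phi=\delta_1\ln\delta_1+\big[s\ln s-s\big]_{\delta_1}^1=-1+\delta_1 .$$
With $i=M-r+1$, and since $s+\epsilon\ge\frac iM+\frac{2g}n$ for $s\ge\frac{i-1}M$,
$$\mathbb E\ln\psi_O(u)\le\frac1M\sum_{i=1}^M\phi\Big(\frac iM+\frac{2g}n\Big)\le\int_0^1\phi(s+\epsilon)\,ds\le-1+\delta_1+\frac\epsilon{\delta_1}\le-1+2\delta_1=-1+\frac\delta2 .$$
Sum over $u\in A$, a set that does not depend on $O$; some $O$ does at least as well as the mean. $\square$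

**The product of the generic factors.** For $(\pi,O)$ with $O$ good and $b\ge n^{1.7}$, put $L_0=4N/q^2=e(1+\delta)^{-2}\in[e/4,e]$ and $j=|A\setminus G|$. We use $G\subset A$, $\psi_O\ge\delta_1$, $L_0^{-j}\le2^j$, and $L_0e^{-1}=(1+\delta)^{-2}\le e^{-\delta}$ (as $\ln(1+\delta)\ge\delta/2$ on $[0,1]$). Then
$$\prod_{u\in G}\frac{4\,\mathrm{av}_O(u)}{q^2}\le L_0^{|G|}\,\delta_1^{-j}\prod_{u\in A}\psi_O(u)\le L_0^{|A|}2^j\delta_1^{-j}e^{-(1-\delta/2)|A|}\le e^{-\delta|A|/2}\Big(\frac8\delta\Big)^j\le e^{-\delta n^{1.7}/4}\,W^{P+t},\tag{10}$$
with $W=(8/\delta)^{C_1}\ge1$, by Lemma 13 and $|A|\ge b/2\ge n^{1.7}/2$.

## 12. Summing over patterns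

Fix $O$ and the numbers $\nu,\lambda,\tau,\theta$; here $\lambda\le\Lambda(\pi)\le n^{1.05}$. The *pattern* is the class of each interior cell, with the two kinds of T-cells distinguished.

**Step 1. The number of patterns.** The run lemmas make this small. Choose the sets of B-, S-, and the two kinds of T-cells. For each T-cell choose the number (0, 1 or 2, by Lemma 11) of F-cells directly following it. By Lemma 10 every other maximal F-run starts at the first interior cell of a window row or right after a B- or S-cell. There are at most $gn+\nu+\lambda\le P$ such runs, and each is recovered from its last cell by going left to the previous B-, S- or T-cell or to the start of the row. So it suffices to choose the set of these last cells, of size at most $P$. All remaining interior cells are in G. The number of sets of at most $P$ cells is at most $(e\max(N/P,1))^P$ (if $P>N$, it is at most $2^N\le e^P$). So the number of patterns is at most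
$$\binom N\nu\binom N\lambda\binom N\tau\binom N\theta\,3^t\,\big(e\max(N/P,1)\big)^P .$$

**Step 2. The sum for one pattern.** Here costs meet choices. Consider the family of those $\pi$ with the given pattern for which $O$ is good, $b\ge n^{1.7}$ and $\Lambda\le n^{1.05}$. View them as the leaves of the tree of their prefixes, the partial placements along $O$. The graph $\Gamma$ is determined by the prefix. The bounds of Sections 8 and 9 hold along every prefix that extends to a member of the family, because the lemmas apply to that member. So each prefix has at most as many children as the number of choices stated for the class of the next cell, and the size of the family is at most the product of these numbers. By (1) each member has $K\ge2|G|+2t+\nu$. If the family is non-empty, (10) holds, and its left side depends only on the pattern and $O$. So the sum of $q^{-K(\pi)}$ over the family is at most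
$$(4N)^{\omega+\lambda}\Big(\frac Cq\Big)^\nu\Big(\frac{CP}{q^2}\Big)^\tau\Big(\frac{C(P+\tau)}{q^2}\Big)^\theta e^{-\delta n^{1.7}/4}\,W^{P+\tau+\theta}.$$

**Step 3. Summing over $\tau,\theta$.** The T-cells turn out to cost only a factor exponential in $P$. Since $q\ge n$ and $\binom NmN^{-m}\le1/m!$, and absorbing $3^t$ in $C$,
$$\sum_{\tau,\theta}\frac{(CWP)^\tau}{\tau!}\,\frac{(CW(P+\tau))^\theta}{\theta!}\le\sum_\tau\frac{(CWP)^\tau}{\tau!}e^{CW(P+\tau)}= e^{CWP+CWPe^{CW}} .$$
Together with $W^P$ and $e^P$ this is at most $e^{YP}$, where $Y=C_2We^{C_2W}$. As $\delta\ge(\ln\ln n)^{-c_0}$ with $c_0=1/(2C_1)$, we have $W\le8^{C_1}(\ln\ln n)^{1/2}$. So $Y=(\ln n)^{o(1)}\le0.1\ln n$ for $n$ large. (This is the only place where the size of $\delta_n$ is dictated.)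

**Step 4. Summing over $\nu,\lambda$.** Let $P_0=\lambda+\omega\le Cn^{1.1}$, so $P=\nu+P_0$ and $e^{YP}\le n^{0.1\nu+0.1P_0}$. For $1\le\nu\le N$ we have
$$\max(N/P,1)^P\le N^{P_0}(N/\nu)^\nu:$$
if $P\le N$ use $P\ge\nu$ in the part $(N/P)^\nu$ and $N/P\le N$ in the part $(N/P)^{P_0}$; if $P>N$ the left side is 1. For $\nu=0$ the same holds with the last factor replaced by 1. Also $\binom N\nu(C/q)^\nu\le(Cn/\nu)^\nu$, and $\binom N\lambda(4N)^\lambda\le(4N^2)^\lambda$. So the total over $\nu$ and $\lambda$ is at most
$$e^{-\delta n^{1.7}/4}\,n^{Cn^{1.1}}\sum_{0\le\nu\le N}\Big(\frac{Cn}\nu\cdot\frac{n^2}\nu\cdot n^{0.1}\Big)^\nu\le e^{-\delta n^{1.7}/4}\,n^{Cn^{1.1}}\,(N+1)\,e^{Cn^{1.55}},$$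
where the term $\nu=0$ is read as 1. Indeed, for constant $A_0>0$ the function $x\ln(A_0n^{3.1}/x^2)$ is maximal at $x=\sqrt{A_0n^{3.1}}/e$, with value $2x=O(n^{1.55})$.

**Step 5. Summing over orders.** By Lemma 14 every $\pi$ has a good order, so multiplying by the number $M!\le M^M\le e^{n^{0.3}}$ of window orders bounds the sum in Proposition 8. Since $\delta n^{1.7}\ge n^{1.7}(\ln\ln n)^{-c_0}$ dominates $n^{1.6}$, $n^{1.55}$, $n^{1.1}\ln n$ and $n^{0.3}$, the result is at most $e^{-n^{1.6}}$ for large $n$. This proves Proposition 8. $\square$

## 13. Proof of Theorem 1

Let $q\ge\frac2{\sqrt e}(1+\delta_n)n$, so $q\ge n$. All solutions are similar unless some solution is not similar to the planted one. Apply (2) with $b_0=\infty$ and $\eta=1$. Placements with $b<n^{1.7}$ are covered by Proposition 7 with $\eta=1$, and those with $b\ge n^{1.7}$ by Proposition 8 with $\delta=\delta_n$, which is at most 1 for large $n$. So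
$$\Pr(\text{not all solutions similar})\le O(n^{-0.05})+O(n^{-1/35})+e^{-n^{1.6}}=O(n^{-1/35}),$$
uniformly in $q$ and $\sigma$. This is Theorem 1, and the conjecture holds with $f(n)=\frac2{\sqrt e}\,n\,(\ln\ln n)^{-c_0}=o(n)$. $\blacksquare$
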